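# Radial limits of sums of iterates of an inner function

## 1. Lacunary series: $f(z)=z^d$

Let $\mathbb D$ be the open unit disc and $\partial\mathbb D$ the unit circle. Fix an integer $d\ge2$ and consider
$$F(z)=\sum_{n\ge1}a_nz^{d^n}.$$
Suppose that at some point $\xi\in\partial\mathbb D$ the series $\sum a_n\xi^{d^n}$ converges. Does $F(r\xi)$ have a limit as $r\to1$? This is Abel's theorem for a special power series, but we prove it in a form that we can reuse.

**Proposition 1.** Let $d\ge2$, $|\xi|=1$, and suppose $\sum a_n\xi^{d^n}$ converges. Then $F(r\xi)\to\sum a_n\xi^{d^n}$ as $r\to1$.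

*Proof.* Put $c_n=a_n\xi^{d^n}$ and $R_n=\sum_{m\ge n}c_m$, so $R_n\to0$ and $c_n=R_n-R_{n+1}$. The $a_n$ are bounded, so $F$ is analytic in $\mathbb D$. Write $\tau_n=r^{d^n}$. Then $F(r\xi)=\sum c_n\tau_n$, and summation by parts gives
$$\sum_{n=1}^{L}(R_n-R_{n+1})\tau_n=R_1\tau_1+\sum_{n=2}^{L}R_n(\tau_n-\tau_{n-1})-R_{L+1}\tau_L .$$
Let $L\to\infty$; the last term tends to $0$. So
$$F(r\xi)-R_1=R_1(\tau_1-1)+\sum_{n\ge2}R_n(\tau_n-\tau_{n-1}).$$
Fix $N$. As $r\to1$, the first term and the terms with $n\le N$ tend to $0$, because each $\tau_n\to1$. The terms with $n>N$ are together at most $\sup_{n>N}|R_n|\cdot\sum_{n\ge2}|\tau_n-\tau_{n-1}|$. Since $\tau_n$ decreases to $0$, the last sum telescopes to $\tau_1=r^d\le1$. So $\limsup_{r\to1}|F(r\xi)-R_1|\le\sup_{n>N}|R_n|$ for each $N$, and the right side tends to $0$ as $N\to\infty$. $\square$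

Now $z^{d^n}$ is the $n$-th iterate of $f(z)=z^d$. What changes if $f$ is a more general self-map of the disc that preserves the circle? The proof used one special fact: the numbers $\tau_n(r)=f^n(r\xi)/f^n(\xi)$ go from near $1$ down to $0$ *monotonically*, so their total variation is at most $1$. For general $f$ they are complex numbers, and we must ask how much they can wander on the way.

## 2. Inner functions and the question for their iterates

**Definition.** An *inner function* is an analytic map $f:\mathbb D\to\mathbb D$ whose radial limits $f(\xi)=\lim_{r\to1}f(r\xi)$ have modulus one at almost every $\xi\in\partial\mathbb D$. We write $f^n=f\circ\cdots\circ f$ ($n$ times); this is again inner. A *rotation* is a map $z\mapsto\lambda z$ with $|\lambda|=1$.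

Examples are $z^d$ and, more generally, finite Blaschke products. Another is $S(z)=\exp\left(-\frac{1+z}{1-z}\right)$: the map $-\frac{1+z}{1-z}$ takes $\mathbb D$ onto the left half-plane and $\partial\mathbb D\setminus\{1\}$ to the imaginary axis, so $|S|=1$ on $\partial\mathbb D\setminus\{1\}$. At $\xi=1$ the radial limit exists but is $S(1)=0$. So a radial limit may fall inside the disc.

**The problem.** Let $f$ be inner, $f(0)=0$, not a rotation. Let $F=\sum_{n\ge1}a_nf^n$ be analytic in $\mathbb D$. Let $\xi\in\partial\mathbb D$ be such that $\xi_n:=f^n(\xi)=\lim_{r\to1}f^n(r\xi)$ exists for every $n\ge1$, and suppose $\sum a_n\xi_n$ converges. Must $\lim_{r\to1}F(r\xi)$ exist?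

The question is from Artur Nicolau, "Convergence of linear combinations of iterates of an inner function", arXiv:2103.07238 (2021). **The answer is no**, and we shall build a counterexample. We shall also find for which pairs $(f,\xi)$, for which class of $f$, and under which size conditions on $(a_n)$ the answer is yes.

**Convention.** "$F=\sum a_nf^n$ is analytic" means that the series converges locally uniformly in $\mathbb D$. For bounded $(a_n)$ this is automatic, by the next lemma.

**Lemma 2.** Let $f:\mathbb D\to\mathbb D$ be analytic, $f(0)=0$, not a rotation.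

(a) For each $s<1$ there is $q_s<1$ with $|f^n(z)|\le q_s^n$ for $|z|\le s$, $n\ge1$. So if $(a_n)$ is bounded, $\sum a_nf^n$ converges locally uniformly.

(b) There is $\kappa>0$ such that $1-|f(z)|\ge(1+\frac\kappa2)(1-|z|)$ for $|z|\ge\frac12$.

*Proof.* Write $f(z)=zg(z)$. By the Schwarz lemma $|g|\le1$, and $|g|<1$ on $\mathbb D$ by the maximum principle, because $f$ is not a rotation.

(a) Let $q_s=\max_{|z|\le s}|g|<1$. If $|z|\le s$ then $|f(z)|\le q_s|z|\le s$, so we may iterate: $|f^n(z)|\le q_s^n|z|\le q_s^n$.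

(b) Let $\lambda=|g(0)|<1$. Schwarz–Pick gives $|g(z)|\le\frac{\lambda+|z|}{1+\lambda|z|}$, hence
$$1-|g(z)|\ge\frac{(1-\lambda)(1-|z|)}{1+\lambda|z|}\ge\kappa(1-|z|),\qquad\kappa=\frac{1-\lambda}{1+\lambda}.$$
Then $1-|f|=1-|z|+|z|(1-|g|)\ge(1-|z|)(1+\kappa|z|)\ge(1-|z|)(1+\frac\kappa2)$ if $|z|\ge\frac12$. $\square$

Along an orbit, then, the distance to the circle grows at least geometrically while the orbit is near the circle, and afterwards the orbit goes to $0$ geometrically.

## 3. The variation of the normalized orbit decides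

The proof of Proposition 1 can be turned into an exact criterion.

**Theorem 3.** Let $f$ be inner, $f(0)=0$, not a rotation, and suppose $\xi_n=f^n(\xi)$ exists for all $n$.

1. If $|\xi_m|<1$ for some $m$, then $F(r\xi)\to\sum a_n\xi_n$ whenever $F$ is analytic.
2. If $|\xi_n|=1$ for all $n$, put $\tau_n(r)=\overline{\xi_n}f^n(r\xi)$ and $V(r)=\sum_{n\ge1}|\tau_n(r)-\tau_{n+1}(r)|$. Then $\lim_{r\to1}F(r\xi)$ exists for every $(a_n)$ with $\sum a_n\xi_n$ convergent if and only if $\limsup_{r\to1}V(r)<\infty$. In that case the limit is $\sum a_n\xi_n$.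

Two checks by hand for part 2. For $f(z)=z^d$ and any $\xi$, $V(r)=r^d$. For $f(z)=z\frac{z+a}{1+az}$ with $0<a<1$ and $\xi=1$, we have $f(1)=1$ and $0<f(r)<r$ on $(0,1)$; so $\tau_n(r)=f^n(r)$ decreases to $0$ and $V(r)=f(r)<1$. For part 1: let $f=M\circ S$ with $M(w)=\frac{w-e^{-1}}{1-e^{-1}w}$. Then $f(0)=M(e^{-1})=0$, and at $\xi=1$ we get $\xi_1=M(0)=-e^{-1}$, inside the disc.

**Proof of part 1.** The purpose is to show that once the radius lands inside the disc, the tail of the series converges uniformly near the landing point. Local uniform convergence of $F$ speaks about the variable $z$, and we have to transport it to the variable $f^m(z)$.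

**Step 1 (a circle around $\xi_m$ inside the image of $f^m$).** Frostman's theorem says: for a nonconstant inner function $g$, the function $\frac{g-a}{1-\bar ag}$ is a Blaschke product for all $a\in\mathbb D$ outside a set of logarithmic capacity zero. A Blaschke product without zeros is constant. So the set $E=\mathbb D\setminus f^m(\mathbb D)$ of omitted values, which is closed in $\mathbb D$, has capacity zero.

Take $0<\epsilon_0<1-|\xi_m|$, let $E'=E\cap\{|w-\xi_m|\le\epsilon_0\}$, a compact set, and let $T=\{|w-\xi_m|:w\in E'\}\subset\mathbb R$. For compact sets, capacity is the transfinite diameter, that is, the limit of the largest geometric means of the mutual distances of $n$ points. The map $w\mapsto|w-\xi_m|$ does not increase distances, so $T$ has capacity zero. A compact subset of $\mathbb R$ of length $\ell$ has capacity at least $\ell/4$, so $T$ has length zero. Choose $\epsilon\in(0,\epsilon_0)\setminus T$. The circle $\Gamma=\{|w-\xi_m|=\epsilon\}$ lies in $f^m(\mathbb D)$.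

**Step 2 (transport of uniform convergence).** The sets $f^m(\{|z|<s\})$, $s<1$, are open, increase with $s$, and cover the compact set $\Gamma$. So $\Gamma\subset f^m(L)$ for some $L=\{|z|\le s\}$. The series $\sum_{n>m}a_nf^n$ converges uniformly on $L$. Each $w\in\Gamma$ is $f^m(z)$ with $z\in L$, and $f^{n-m}(w)=f^n(z)$. So $G:=\sum_{n>m}a_nf^{n-m}$ converges uniformly on $\Gamma$, and by the maximum principle applied to differences of partial sums, it converges uniformly on the closed disc bounded by $\Gamma$.

**Step 3 (the limit).** For $r$ near $1$, $f^m(r\xi)$ lies in that disc, and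
$$F(r\xi)=\sum_{n\le m}a_nf^n(r\xi)+G(f^m(r\xi))\longrightarrow\sum_{n\le m}a_n\xi_n+G(\xi_m).$$
For $n>m$, $f^n(r\xi)=f^{n-m}(f^m(r\xi))\to f^{n-m}(\xi_m)$, so $f^{n-m}(\xi_m)=\xi_n$ and the limit is $\sum a_n\xi_n$.

**Proof of part 2.** Let $c_n=a_n\xi_n$ and $R_n=\sum_{m\ge n}c_m$. Since $|\xi_n|=1$, the correspondence $(a_n)\leftrightarrow(R_n)$, with $c_n=R_n-R_{n+1}$, is a bijection between sequences with $\sum a_n\xi_n$ convergent and the space $c_0$ of sequences tending to $0$. For such $(a_n)$ we have $a_n\to0$, so $F$ is analytic by Lemma 2(a). Also $\sum_n|\tau_n(r)|<\infty$ for each $r<1$, so $V(r)<\infty$. As in Section 1,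
$$F(r\xi)=\sum c_n\tau_n(r)=R_1\tau_1(r)+\sum_{n\ge2}R_n(\tau_n(r)-\tau_{n-1}(r))=:\Lambda_r(R).\tag{1}$$

**Step 4 (bounded variation suffices).** Let $V(r)\le C$ for $r$ near $1$. Since $f^n(r\xi)\to\xi_n$, each $\tau_n(r)\to1$. So in $F(r\xi)-R_1=R_1(\tau_1-1)+\sum_{n\ge2}R_n(\tau_n-\tau_{n-1})$ the first term and the terms with $n\le N$ tend to $0$, and the rest is at most $C\sup_{n>N}|R_n|$. Let $N\to\infty$: $F(r\xi)\to R_1=\sum a_n\xi_n$.

**Step 5 (bounded variation is necessary).** By (1), $\Lambda_r$ is a functional on $c_0$ given by an $\ell^1$ sequence, so its norm is $|\tau_1(r)|+V(r)$. If $V(r_k)\to\infty$ for some $r_k\to1$, the Banach–Steinhaus theorem gives $R\in c_0$ for which $\Lambda_{r_k}(R)=F(r_k\xi)$ is unbounded. Then $\lim_{r\to1}F(r\xi)$ does not exist. $\square$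

## 4. Inverse branches near the circle

By Theorem 3, we want to know whether $V(r)$ stays bounded. Write $z_n=f^n(r\xi)$, with all $|\xi_n|=1$. The part of the orbit away from the circle contributes a bounded amount, by Lemma 2(a). In the part near the circle, $1-|z_n|$ is dominated by a geometric progression, by Lemma 2(b). So the natural attempt is to prove
$$|z_n-\xi_n|\le C(1-|z_n|)\quad\text{when }z_n\text{ is near the circle.}\tag{2}$$
Since $|\tau_n-1|=|z_n-\xi_n|$, this makes $\sum|\tau_n-1|$ bounded over that part. For $z^d$, (2) holds with $C=1$ and equality. To prove (2) in general one would pull a neighborhood of $z_n$ of fixed size back by an inverse branch of $f^n$ and use distortion theorems. This works whenever the branches exist.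

Recall that a map $p:X\to A$ is a *covering* if each point of $A$ has an open neighborhood whose preimage is a disjoint union of open sets, each mapped homeomorphically onto it. A continuous map from a convex set to $A$ then lifts to $X$, with a prescribed value at one point. For example, $z\mapsto z^2$ is a covering of $\mathbb D\setminus\{0\}$ by itself, but not of $\mathbb D$ by $\mathbb D$, because of the critical value $0$.

**Theorem 4.** Let $f$ be inner, $f(0)=0$, not a rotation, and suppose that for some $\rho\in(0,1)$, with $A=\{\rho<|w|<1\}$, the map $f:f^{-1}(A)\to A$ is a covering. Then for every $\xi$ as in the question, $F(r\xi)\to\sum a_nf^n(\xi)$. This applies to all finite Blaschke products with $f(0)=0$ that are not rotations. It also applies to $f=M\circ S$, where $S(z)=\exp(-\frac{1+z}{1-z})$ and $M$ is an automorphism of $\mathbb D$ with $M(e^{-1})=0$.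

We use Koebe's theorems in this form. If $g$ is univalent on $D(a,R)$ and $\gamma=|g'(a)|$, then
$$|g(u)-g(a)|\le\frac{\gamma|u-a|}{(1-|u-a|/R)^2},\qquad g(D(a,R))\supset D(g(a),\gamma R/4).$$

**Lemma 5.** In the setting of Theorem 4 let $c=1-\rho$. If $z=r\xi$, $n\ge1$, $w=f^n(z)$ and $\epsilon:=1-|w|\le c/64$, then $|f^n(\xi)-f^n(r\xi)|\le33\,\epsilon$.

*Proof.* **Step 1 (an inverse branch of $f^n$ near $w$).** Let $w^*=w/|w|$, $B=D(w^*,c)$, $U=B\cap\mathbb D$. Then $U$ is convex, $U\subset A$, and $w\in U$. Lift the inclusion $U\to A$ to $G_1:U\to f^{-1}(A)$ with $f\circ G_1=\mathrm{id}$ and $G_1(w)=f^{n-1}(z)$; it is analytic since $f$ is locally invertible on $f^{-1}(A)$. By Schwarz $|G_1(u)|\ge|f(G_1(u))|=|u|>\rho$, so $G_1(U)\subset A$. So we can lift $G_1$ to $G_2$ with $f\circ G_2=G_1$, $G_2(w)=f^{n-2}(z)$, and so on. After $n$ steps we have an analytic $G:U\to\mathbb D$ with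
$$f^n\circ G=\mathrm{id}_U,\qquad G(w)=z,\qquad|G(u)|\ge|u|.$$
So $G$ is univalent, $|G|>\rho$, and $|G|\to1$ at $B\cap\partial\mathbb D$.

**Step 2 (extension across the circle).** If $u\in B$ and $|u|>1$, then $|1/\bar u-w^*|=|1-\bar uw^*|/|u|=|u-w^*|/|u|<c$, so $1/\bar u\in U$. Since $G$ has no zeros and $|G|\to1$ on the arc, Schwarz reflection, $\hat G(u)=1/\overline{G(1/\bar u)}$ for $|u|>1$, extends $G$ to an analytic $\hat G$ on $B$. It maps $B\cap\partial\mathbb D$ into $\partial\mathbb D$, and $B\setminus\overline{\mathbb D}$ injectively into $\mathbb C\setminus\overline{\mathbb D}$. Suppose $\hat G(u_1)=\hat G(u_2)$ for distinct $u_1,u_2$ on the arc. Take disjoint neighborhoods of $u_1,u_2$ in $B$; their images are open and share a point of $\partial\mathbb D$, so they share a point of $\mathbb D$. The preimages of that point must lie in $U$, so a value is taken twice in $U$, a contradiction. So $\hat G$ is univalent on $B$.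

**Step 3 (distortion).** Let $\zeta^*=\hat G(w^*)\in\partial\mathbb D$ and $g=|\hat G'(w^*)|>0$. Since $|w-w^*|=\epsilon\le c/2$, the growth theorem gives $|z-\zeta^*|\le g\epsilon/(1-\epsilon/c)^2\le4g\epsilon$. So $1-r=1-|z|\le4g\epsilon$, and
$$|\xi-\zeta^*|\le|\xi-z|+|z-\zeta^*|\le8g\epsilon\le cg/8.$$
By the $\frac14$-theorem $\psi=\hat G^{-1}$ is defined and univalent on $D^*=D(\zeta^*,cg/4)$, with $|\psi'(\zeta^*)|=1/g$. Since $|\xi-\zeta^*|$ is at most half the radius of $D^*$, $|\psi(\xi)-w^*|\le\frac4g|\xi-\zeta^*|\le32\epsilon$.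

**Step 4 ($\psi(\xi)$ is the radial limit).** For $v\in\mathbb D\cap D^*$ we have $\hat G(\psi(v))=v\in\mathbb D$, so $\psi(v)\in U$ and $f^n(v)=f^n(G(\psi(v)))=\psi(v)$. Both $z$ and $\xi$ lie in the disc $D^*$, so the radial segment $[z,\xi)$ lies in $\mathbb D\cap D^*$, and letting $v\to\xi$ along it gives $f^n(\xi)=\psi(\xi)$. Finally $|f^n(\xi)-w|\le|\psi(\xi)-w^*|+|w^*-w|\le33\epsilon$. $\square$

**Proof of Theorem 4.** By Theorem 3(1) we may assume $|\xi_n|=1$ for all $n$.

**Step 1 (bounding $V$).** Since $|z_n|$ is nonincreasing with limit $0$, there is $N=N(r)\ge0$ such that $1-|z_n|\le c/64$ exactly for $n\le N$. For $n\le N$ we have $|z_n|\ge\frac12$, and Lemma 2(b) gives $1-|z_n|\le(1+\frac\kappa2)^{-(N-n)}\frac c{64}$. By Lemma 5,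
$$\sum_{n\le N}|\tau_n-1|=\sum_{n\le N}|z_n-\xi_n|\le\frac{33c}{64}\sum_{j\ge0}\Big(1+\frac\kappa2\Big)^{-j}=:C.$$
For $n>N$, $|z_n|\le|z_{N+1}|\le s:=1-c/64$, so by Lemma 2(a) $\sum_{n>N}|\tau_n|\le1+\sum_{j\ge1}q_s^j$. In $V(r)$ bound the terms with $n<N$ by $|\tau_n-1|+|\tau_{n+1}-1|$, the term $n=N$ by $2$, and the terms with $n>N$ by $|\tau_n|+|\tau_{n+1}|$:
$$V(r)\le2\sum_{n\le N}|\tau_n-1|+2+2\sum_{n>N}|\tau_n|.$$
This is bounded uniformly in $r$, and Theorem 3(2) applies.

**Step 2 (the examples).** A finite Blaschke product that vanishes at $0$ and is not a rotation is a proper map $\mathbb D\to\mathbb D$ with finitely many critical values. Take $\rho$ larger than their moduli. Over $A$ the map is a proper local homeomorphism, hence a covering. Next, $-\frac{1+z}{1-z}$ maps $\mathbb D$ bijectively onto the left half-plane, and $\exp$ is a covering of $\mathbb D\setminus\{0\}$ by the left half-plane. So $S$ is a covering of $\mathbb D\setminus\{0\}$, and $M\circ S$ is a covering of $\mathbb D\setminus\{M(0)\}$; take $\rho>|M(0)|$.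 It is inner, $M(S(0))=M(e^{-1})=0$, and it is not a rotation since it omits $M(0)$. $\square$

For a general inner function this argument stops at the first lift: there may be no annulus $A$ over which $f$ is a covering. Then nothing forces (2). The point $z_n$ could be extremely close to the circle and yet far from $\xi_n$. If this happens, there is time for trouble. Where $|f'|\le Q$ the distance between $z_n$ and a nearby orbit *on the circle* grows by at most the factor $Q$ per step. So an orbit that comes close enough to a boundary point $\eta$ follows the boundary orbit of $\eta$ for as many steps as we like. If that boundary orbit oscillates, $V$ is large. The next three sections carry out this plan with $\xi=1$ and $\xi_n=1$ for all $n$.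

## 5. Half-plane maps with poles on the negative axis

It is easier to work in $\mathbb H=\{\operatorname{Im}w>0\}$. Put
$$\varphi(w)=\frac{w-i}{w+i},$$
which maps $\mathbb H$ onto $\mathbb D$, with $\varphi(i)=0$, $\varphi(\infty)=1$. The radius $[0,1)$ corresponds to $\{iY:Y\ge1\}$, since $\varphi(iY)=\frac{Y-1}{Y+1}$. The real line corresponds to $\partial\mathbb D\setminus\{1\}$.

First an example. With $w=\varphi^{-1}(z)=i\frac{1+z}{1-z}$ we have $\frac12\left(w-\frac1w\right)=i\frac{1+z^2}{1-z^2}=\varphi^{-1}(z^2)$. So $f(z)=z^2$ becomes $H(w)=\frac12(w-\frac1w)$, and $H(iY)=\frac i2(Y+\frac1Y)$: the orbit of $iY$ moves down the imaginary axis and never comes near the real line. We want the opposite: $H(iY)$ should be far to the right at bounded height. Putting all nonzero poles on the *negative* half-line breaks the symmetry and produces this. Making $H$ grow slowly at $+\infty$ makes $H'$ small there, so the orbit is pressed onto the real line. And the intervals between poles, each of which $H$ maps onto all of $\mathbb R$,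 will carry oscillating real orbits.

**The functions $H$.** Let $t_1\ge4$ and $t_{l+1}\ge2t_l$. Then $t_l\ge2^{l+1}$, and $m_0:=1-\sum_l1/t_l\in[\frac12,1)$. Define
$$H(w)=-\frac{m_0}w+\sum_{l\ge1}\frac{w-1/t_l}{w+t_l},\qquad\frac{w-1/t}{w+t}=1-\frac{t+1/t}{w+t}.\tag{3}$$
On bounded sets the terms are $O(1/t_l)$, so the series converges locally uniformly off the poles $0,-t_1,-t_2,\dots$. Let $f=\varphi\circ H\circ\varphi^{-1}$, so that $f^n=\varphi\circ H^n\circ\varphi^{-1}$. We need six properties.

**(P1) $f$ is inner, $f(0)=0$, and $f$ is not a rotation.** By (3), every term has imaginary part $\ge0$ on $\mathbb H$, and $\operatorname{Im}(-m_0/w)>0$; so $H(\mathbb H)\subset\mathbb H$. Also $H$ is real on $\mathbb R\setminus\{\text{poles}\}$. Since $\frac{i-1/t}{i+t}=\frac it$, $H(i)=i(m_0+\sum1/t_l)=i$. So $f:\mathbb D\to\mathbb D$ and $f(0)=0$. Moreover $f$ extends analytically across $\partial\mathbb D\setminus\{1\}$ with modulus one there; at the poles of $H$ the value is $\varphi(\infty)=1$. So $f$ is inner. It takes the value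 $1$ at infinitely many boundary points, so it is not a rotation.

**(P2) Small derivative on the right.** We have
$$H'(w)=\frac{m_0}{w^2}+\sum_l\frac{t_l+1/t_l}{(w+t_l)^2}.$$
So $H'>0$ on $\mathbb R\setminus\{\text{poles}\}$, and $|H'(w)|\le H'(\operatorname{Re}w)$ if $\operatorname{Re}w>0$, because then $|w|\ge\operatorname{Re}w$ and $|w+t_l|\ge\operatorname{Re}w+t_l$. For $x\ge1$ we have $t_l+1/t_l\le t_l+x$, so
$$H'(x)\le\frac1{x^2}+\sum_l\frac1{x+t_l}\le\frac1{x^2}+\sum_l\frac1{x+2^{l+1}}.$$
At most $\log_2x$ indices have $2^{l+1}\le x$, each contributing at most $1/x$; the others contribute at most $\sum_{2^{l+1}>x}2^{-(l+1)}\le2/x$. Hence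
$$H'(x)\le\frac{3+\log_2x}x\le\frac3{\sqrt x}\qquad(x\ge1).\tag{4}$$
For the last step, the derivative of $(3+\log_2x)/\sqrt x$ has the sign of $\frac1{\ln2}-\frac12(3+\log_2x)\le1.45-1.5<0$, and the value at $x=1$ is $3$.

**(P3) Slow growth and the inverse branch on the right.** Let $X>0$. Dropping negative quantities, $H(X)<\sum_l\frac X{X+t_l}$. Hence
$$H(X)<X\sum_l\frac1{t_l}\le\frac X2,\qquad H(X)<\#\{l:t_l\le X\}+2.$$
In the second bound, terms with $t_l\le X$ are at most $1$, and the others sum to less than $2$, being at most $X/t_l<1$ with $t_l$ at least doubling. Further, $H(0^+)=-\infty$, and $H(+\infty)=+\infty$, since each term of the sum is positive for $X\ge1$ and increases to $1$. So $H:(0,\infty)\to\mathbb R$ is an increasing bijection. Its inverse $h:\mathbb R\to(0,\infty)$ satisfies $h(x)>2x$ for $x>0$, because $x=H(h(x))<h(x)/2$. Hence $h^k(x)\ge2^{k-1}h(x)\to\infty$ for every real $x$.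

**(P4) The first step of the radius.** For $Y\ge1$, multiplying out $(iY-1/t)(t-iY)$ gives
$$\operatorname{Re}H(iY)=(Y^2-1)\sum_l\frac1{t_l^2+Y^2},\qquad\operatorname{Im}H(iY)=\frac{m_0}Y+\sum_l\frac{Y(t_l+1/t_l)}{t_l^2+Y^2}.$$
The real part is continuous, is $0$ at $Y=1$, and tends to $+\infty$ as $Y\to\infty$, since each term is nonnegative and tends to $1$. For the imaginary part use $t_l+1/t_l\le2t_l$:
$$0<\operatorname{Im}H(iY)\le1+2\sum_l\min\Big(\frac{t_l}Y,\frac Y{t_l}\Big)\le1+2(2+2)=9,$$
since, with $t_{l+1}\ge2t_l$, the indices with $t_l\le Y$ and those with $t_l>Y$ each give at most $2$. So for every $\eta>0$ there is $Y>1$ with $\operatorname{Re}H(iY)=\eta$, and any such $Y$ tends to $\infty$ as $\eta\to\infty$.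

**(P5) $f^n(1)=1$ for all $n\ge1$.** We show by induction that, as $Y\to\infty$, $\operatorname{Re}H^n(iY)\to+\infty$ with imaginary part eventually in $(0,9]$. For $n=1$ this is (P4). Now suppose $\operatorname{Re}w\to+\infty$ with $0<\operatorname{Im}w\le9$. By (P2), integrating along the vertical segment from $\operatorname{Re}w$ to $w$, $|H(w)-H(\operatorname{Re}w)|\le27(\operatorname{Re}w)^{-1/2}\to0$. Since $H(\operatorname{Re}w)$ is real and tends to $+\infty$, $\operatorname{Re}H(w)\to+\infty$ and $\operatorname{Im}H(w)\to0$, with $\operatorname{Im}H(w)>0$. So $H^n(iY)\to\infty$ and $f^n(r)\to\varphi(\infty)=1$.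

**(P6) Two full branches on the left.** Let $I_0=(-t_1,0)$ and $I_1=(-t_2,-t_1)$. On each, $H$ increases from $-\infty$ to $+\infty$. Let $u_\sigma:\mathbb R\to I_\sigma$ be the continuous inverse ($\sigma=0,1$), $K=[-t_2,0]$, and $K_\sigma=u_\sigma(K)$, a compact subset of $I_\sigma$. Note $u_\sigma(K)\subset K$.

By (P6) we can prescribe real itineraries: composing the maps $u_0,u_1$ in any order gives a point of $K$ whose $H$-orbit visits $K_0$ and $K_1$ in that order.

## 6. Shadowing real orbits from the radius

To start near a given $y\in K$ after $k$ steps, go backward: take the real point $h^k(y)$ far to the right, and choose $Y$ so that $H(iY)$ lies directly above it. The height is at most $9$. The next lemma shows that the orbit of $iY$ then follows $h^k(y),h^{k-1}(y),\dots,y,H(y),H^2(y),\dots$; the first step to the right already gains a factor that is tiny when $h^k(y)$ is large.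

**Lemma 6 (shadowing).** There are $k_0\ge1$, $\rho_0>0$, $Q\ge1$ depending only on $H$ such that the following holds. Let $k\ge k_0$, $M\ge0$, and $y\in K$ with $H^m(y)\in K_0\cup K_1$ for $0\le m\le M$. Let $\operatorname{Re}H(iY)=h^k(y)$, with $Y>1$, and $\varepsilon=27(h^k(y)-9)^{-1/2}$. If $\varepsilon Q^{k_0+M}\le\rho_0$, then
$$|H^{k+1+m}(iY)-H^m(y)|\le\varepsilon Q^{k_0+m},\qquad0\le m\le M.$$

*Proof.* **Step 1 (the constants).** By (P3) choose $k_0$ with $h^{k_0}(-t_2)\ge45$. Since $h$ is increasing and $h(x)>2x$ for $x>0$, $h^i(y)\ge45$ for all $i\ge k_0$, $y\in K$. The set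
$$C=\bigcup_{1\le i<k_0}h^i(K)\cup K_0\cup K_1$$
is a compact subset of $\mathbb R\setminus\{\text{poles}\}$. Choose $\rho_0>0$ so that its closed complex $\rho_0$-neighborhood contains no pole, and $Q\ge1$ bounding $|H'|$ on that neighborhood.

**Step 2 (far to the right: contraction).** Put $W_i=H^{1+i}(iY)$ and, for $0\le i\le k$, $x_i=h^{k-i}(y)$. So $H(x_i)=x_{i+1}$ for $i<k$ and $x_k=y$. As $x_0=\operatorname{Re}W_0$, (P4) gives $|W_0-x_0|=\operatorname{Im}H(iY)\le9$. Let $i\le k-k_0$ and suppose $|W_i-x_i|\le9$. Then $x_i\ge45$, and the segment $[W_i,x_i]$ lies in $\{\operatorname{Re}w\ge x_i-9\}$, where by (P2) $|H'|\le3(x_i-9)^{-1/2}\le\frac36=\frac12$. So $|W_{i+1}-x_{i+1}|\le\frac12|W_i-x_i|$, and the induction continues. For $i=0$ the sharper bound gives $|W_1-x_1|\le9\cdot3(x_0-9)^{-1/2}=\varepsilon$. Hence, after the step $i=k-k_0$,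
$$|W_{k-k_0+1}-h^{k_0-1}(y)|\le\varepsilon.$$

**Step 3 (near the poles: controlled expansion).** The next $k_0-1$ steps start at the real points $h^{k_0-1}(y),\dots,h(y)$ and arrive at $y$. The further steps start at $y,H(y),\dots,H^{M-1}(y)$. All these points are in $C$. As long as the error is at most $\rho_0$, the segment between the two points stays in the $\rho_0$-neighborhood of $C$, so each step multiplies the error by at most $Q$. After $k_0-1+m$ steps the error is at most $\varepsilon Q^{k_0-1+m}\le\varepsilon Q^{k_0+m}\le\rho_0$, so the argument does not break down for $m\le M$. Since $W_{k+m}=H^{k+1+m}(iY)$, this is the claim. $\square$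

We shall transfer errors to the disc by the remark that $\varphi$ is $2$-Lipschitz on $\{\operatorname{Im}w\ge0\}$, since $|\varphi'(w)|=2/|w+i|^2\le2$.

## 7. A boundary orbit of period two and an unbounded $F$

**Theorem 7.** Let
$$H(w)=-\frac1{2w}+\sum_{l\ge2}\frac{w-2^{-l}}{w+2^l},\qquad f=\varphi\circ H\circ\varphi^{-1}.$$
Then $f$ is inner, $f(0)=0$, $f$ is not a rotation, and $f^n(1)=1$ for all $n\ge1$. There is a real sequence $a_n\to0$ with $\sum a_n$ convergent such that $F=\sum a_nf^n$ is analytic in $\mathbb D$ and $\limsup_{r\to1}|F(r)|=\infty$.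

Here $\sum a_nf^n(1)=\sum a_n$ converges, so the answer to the question is no.

*Proof.* This is (3) with $t_l=2^{l+1}$: then $\sum1/t_l=\frac12$ and $m_0=\frac12$. By (P1) and (P5) only $(a_n)$ remains to be constructed. Write $z_n(r)=f^n(r)$.

**Step 1 (an orbit of period two).** The continuous map $u_0\circ u_1$ maps the interval $K$ into $I_0\subset K$, so it has a fixed point $p$. Let $q=u_1(p)$. Then $p=u_0(q)$, so $H(p)=q$ and $H(q)=p$. Both lie in $K$, so $p\in K_0$, $q\in K_1$, and $p\ne q$ since $I_0\cap I_1=\emptyset$. Let $\Delta=\varphi(p)-\varphi(q)\ne0$.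

**Step 2 (radii whose orbits oscillate).** For $k\ge1$ choose, by (P4), $Y_k>1$ with $\operatorname{Re}H(iY_k)=h^k(p)$, and let $r_k=\varphi(iY_k)\in(0,1)$. Since $h^k(p)\to\infty$, $r_k\to1$. Apply Lemma 6 with $y=p$ and $M$ fixed. There $\varepsilon\to0$ as $k\to\infty$, so $\varepsilon Q^{k_0+M}\to0$. Hence for each $M$ and all large $k$,
$$|z_{k+1+m}(r_k)-\varphi(e_m)|\le\frac{|\Delta|}4\quad(0\le m\le M),\tag{5}$$
where $e_m=p$ for $m$ even and $e_m=q$ for $m$ odd.

At this point the question is already decided. By (5), consecutive $z_n(r_k)$ differ by at least $|\Delta|/2$ for $M$ consecutive steps, so $V(r_k)\ge M|\Delta|/2$ for large $k$; thus $V$ is unbounded and Theorem 3(2) applies. The explicit construction below also gives real coefficients.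

**Step 3 (the coefficients).** Put alternating blocks at the places where the orbit of $r_{k_i}$ oscillates. For $i=1,2,\dots$ we choose $k_i$ inductively, let $J_i=\{k_i+1,\dots,k_i+2i^2\}$, and set
$$a_{k_i+1+m}=\frac{(-1)^m}i\qquad(0\le m<2i^2),$$
with $a_n=0$ off $\bigcup_iJ_i$. The $k_i$ are chosen so large that

* $J_i$ lies to the right of $J_{i-1}$, and (5) holds for $k=k_i$, $M=2i^2-1$;
* $\big|\sum_{j<i}\sum_{n\in J_j}a_nz_n(r_{k_i})\big|\le1$, which is possible because, by (P5), as $r\to1$ this finite sum tends to $\sum_{j<i}\sum_{n\in J_j}a_n=0$;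
* $\sum_{n>k_i}|z_n(r_{k_j})|\le1$ for all $j<i$, which is possible by Lemma 2(a).

Then $a_n\to0$. The partial sums of $\sum a_n$ lie in $[0,1/i]$ on $J_i$ and vanish at the end of $J_i$, so $\sum a_nf^n(1)=\sum a_n=0$ converges. $F$ is analytic by Lemma 2(a).

**Step 4 (blow-up at $r_{k_i}$).** By (5), each of the $i^2$ differences $z_{k_i+1+2s}(r_{k_i})-z_{k_i+2+2s}(r_{k_i})$, $0\le s<i^2$, is within $|\Delta|/2$ of $\Delta$. So
$$\Big|\sum_{n\in J_i}a_nz_n(r_{k_i})\Big|\ge\frac1i\Big(i^2|\Delta|-i^2\frac{|\Delta|}2\Big)=\frac{i|\Delta|}2.$$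
The earlier blocks contribute at most $1$ by the second condition. The later blocks contribute at most $1$ by the third condition for $i+1$, since $|a_n|\le1$. Hence $|F(r_{k_i})|\ge\frac{i|\Delta|}2-2\to\infty$. $\square$

By Theorem 4, there is no annulus $\{\rho<|w|<1\}$ over which this $f$ is a covering: the lift in Lemma 5 is exactly what is missing here.

## 8. Size conditions on $(a_n)$

In Theorem 7 the coefficients were at our disposal: we could wait as long as we liked before placing a block. Now suppose that a bound $|a_n|\le b_n$ is imposed. If $\sum b_n=\infty$, long blocks of $(b_n)$ still carry much mass, but the block must follow closely after time $k$, and its terms may be irregular. The first difficulty is met by letting $t_l$ grow very fast, which makes the $\varepsilon$ of Lemma 6 as small as needed. The second is met by using arbitrary itineraries in place of the orbit of period two.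

**Theorem 8.** If $\sum|a_n|<\infty$, the answer is always yes. Conversely, for every $b_n\ge0$ with $\sum b_n=\infty$ there are an inner $f$ with $f(0)=0$, not a rotation, $f^n(1)=1$ for all $n$, and real $a_n$ with $|a_n|\le b_n$, such that $\sum a_n$ converges, $F$ is analytic, and $\limsup_{r\to1}|F(r)|=\infty$.

In this sense $\ell^1$ is the only size condition that suffices.

*Proof.* If $\sum|a_n|<\infty$, then $|a_nf^n(r\xi)|\le|a_n|$ and $f^n(r\xi)\to f^n(\xi)$ for each $n$, so $F(r\xi)\to\sum a_nf^n(\xi)$ by dominated convergence. Now let $\sum b_n=\infty$.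

**Step 1 (smaller weights that tend to $0$).** Put $b_n'=\min(b_n,1)$; still $\sum b_n'=\infty$. Let $S_n=1+\sum_{m\le n}b_m'$ and $\beta_n=b_n'/S_n$. Then $0\le\beta_n\le\min(b_n,1)$ and $\beta_n\to0$. Also $\sum\beta_n=\infty$ (Abel–Dini): for fixed $j$, $\sum_{n=j+1}^{L}\beta_n\ge\frac{S_L-S_j}{S_L}\to1$ as $L\to\infty$, so every tail of the series is at least $1$.

**Step 2 (choice of $H$).** Let $N(k)>k$ be the least integer with $\sum_{n=k+1}^{N(k)}\beta_n\ge k$. This $N$ is nondecreasing, since $\sum_{n=k+1}^{N(k+1)}\beta_n\ge\sum_{n=k+2}^{N(k+1)}\beta_n\ge k+1$. So $E(k)=e^{kN(k)}$ is strictly increasing. Choose $t_1\ge4$, $t_{l+1}\ge2t_l$, $t_l\ge E(l+4)$, and let $H$, $f$ be as in Section 5. By (P1) and (P5), $f$ has the required properties. Let $k\ge5$ be an integer. If $t_l\le E(k)$ then $E(l+4)\le E(k)$, so $l\le k-4$. So (P3) gives $H(E(k))<(k-4)+2<k$, that is, $h(k)>E(k)$. Also by (P3), $h^{k-1}(y)\ge2^{k-2}h(-t_2)\ge k$ for all large $k$ and all $y\in K$. Applying $h$ once more,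
$$h^k(y)\ge E(k)\qquad(y\in K,\ k\text{ large}).\tag{6}$$

**Step 3 (separating $K_0$ from $K_1$ by a line).** The points $\varphi(-t_1)$ and $1=\varphi(\infty)$ divide the circle into the open arcs $\varphi((-\infty,-t_1))\supset\varphi(I_1)$ and $\varphi((-t_1,\infty))\supset\varphi(I_0)$, which lie strictly on opposite sides of the chord. Since $\varphi(K_\sigma)$ is a compact subset of $\varphi(I_\sigma)$, there are $|\omega|=1$, $\alpha\in\mathbb R$, $\delta>0$ with
$$\operatorname{Re}(\omega\varphi)\ge\alpha+\delta\ \text{ on }K_0,\qquad\operatorname{Re}(\omega\varphi)\le\alpha-\delta\ \text{ on }K_1.$$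

**Step 4 (signs with small partial sums, and an orbit that follows them).** For each $k$ choose signs $s_n^{[k]}=\pm1$ on $J^{[k]}=\{k+1,\dots,N(k)\}$ greedily: $s_n^{[k]}$ is opposite to the sign of the current sum $\sum_{k<j<n}s_j^{[k]}\beta_j$, and $+1$ if that sum is $0$. Adding $s_n^{[k]}\beta_n$ gives a sum of modulus at most the larger of the old modulus and $\beta_n$. So all partial sums of $\sum_{J^{[k]}}s_n^{[k]}\beta_n$ are at most $\sup_{n>k}\beta_n$ in modulus. Let $\sigma_n=0$ if $s_n^{[k]}=1$ and $\sigma_n=1$ if $s_n^{[k]}=-1$, and put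
$$y^{[k]}=u_{\sigma_{k+1}}\circ u_{\sigma_{k+2}}\circ\cdots\circ u_{\sigma_{N(k)}}(0)\in K.$$
Each application of $H$ removes the leftmost map. Since $0\in K$ and $u_\sigma(K)\subset K$, we get $H^m(y^{[k]})\in K_{\sigma_{k+1+m}}$ for $0\le m\le N(k)-k-1$.

**Step 5 (the radii).** Choose $Y^{[k]}>1$ with $\operatorname{Re}H(iY^{[k]})=h^k(y^{[k]})$, and let $r^{[k]}=\varphi(iY^{[k]})$. As $h^k(y^{[k]})\ge h^k(-t_2)\to\infty$, $r^{[k]}\to1$. Let $M=N(k)-k-1$ in Lemma 6. By (6),
$$\varepsilon Q^{k_0+M}\le27\left(e^{kN(k)}-9\right)^{-1/2}Q^{k_0+N(k)}\longrightarrow0\qquad(k\to\infty),$$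
because $Q$ and $k_0$ are fixed by $H$ and $e^{-kN(k)/2}Q^{N(k)}=e^{-N(k)(k/2-\ln Q)}$. For large $k$ the left side is at most $\min(\rho_0,\delta/4)$. So for $n=k+1+m\in J^{[k]}$, Lemma 6 puts $H^n(iY^{[k]})$ within $\delta/4$ of a point of $K_{\sigma_n}$, and $z_n(r^{[k]})=f^n(r^{[k]})$ within $\delta/2$ of a point of $\varphi(K_{\sigma_n})$. By Step 3,
$$s_n^{[k]}\big(\operatorname{Re}(\omega z_n(r^{[k]}))-\alpha\big)\ge\frac\delta2,\qquad n\in J^{[k]}.$$
Multiply by $\beta_n$ and sum. The modulus of a number is at least the real part of its product with $\omega$, so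
$$\Big|\sum_{n\in J^{[k]}}s_n^{[k]}\beta_nz_n(r^{[k]})\Big|\ge\frac\delta2\sum_{J^{[k]}}\beta_n-|\alpha|\,\Big|\sum_{J^{[k]}}s_n^{[k]}\beta_n\Big|\ge\frac{\delta k}2-|\alpha|.\tag{7}$$
Here we used $\sum_{J^{[k]}}\beta_n\ge k$ and $\sup_{n>k}\beta_n\le1$.

**Step 6 (assembling the blocks).** Choose $k_1<k_2<\dots$ inductively and put $a_n=s_n^{[k_i]}\beta_n$ on $J^{[k_i]}$, $a_n=0$ elsewhere. The $k_i$ are taken so large that

* (7) holds for $k=k_i$, and $k_i\ge N(k_{i-1})$ if $i\ge2$;
* $\beta_n\le2^{-i}$ for $n>k_i$;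
* $\big|\sum_{n\le N(k_{i-1})}a_n(z_n(r^{[k_i]})-1)\big|\le1$ if $i\ge2$, which is possible by (P5);
* $\sum_{n>k_i}|z_n(r^{[k_j]})|\le1$ for $j<i$, which is possible by Lemma 2(a).

The blocks are disjoint. By Step 4, sums of $a_n$ over parts of $J^{[k_i]}$ starting at its left end are at most $2^{-i}$ in modulus, so $\sum a_n$ converges. Also $|a_n|\le\beta_n\le b_n$, and $F$ is analytic by Lemma 2(a).

At $r=r^{[k_i]}$ the earlier blocks contribute at most $1+\big|\sum_{n\le N(k_{i-1})}a_n\big|\le1+\sum_{j<i}2^{-j}\le2$. The later blocks contribute at most $1$, by the last condition for $i+1$ and $|a_n|\le1$. With (7),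
$$|F(r^{[k_i]})|\ge\frac{\delta k_i}2-|\alpha|-2-1\longrightarrow\infty.\qquad\square$$
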